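\title{A homology plane whose infinite fundamental group has no infinite orbicurve quotient}

\begin{abstract}
A homology plane is a smooth affine complex surface with the integral homology of a point. We show that an infinite fundamental group of a homology plane need not have an infinite quotient isomorphic to the fundamental group of an orbicurve. The examples belong to a four-parameter family $X(p,q,r,s)$ of homology planes, obtained by adding two copies of $\mathbb{C}^*$ to the complement of three curves in the weighted projective plane $\mathbb{P}(1,2,3)$. We compute $\pi_1(X(p,q,r,s))$ and decide when it has an infinite orbicurve quotient. The group $\pi_1(X(14,5,1,5))$ has an infinite image in $\mathrm{PU}(2,1)$, while every homomorphism from it to $\mathrm{PSL}_2(\mathbb{R})$ is trivial.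
\end{abstract}

\section{Introduction}

\subsection*{The question}

A \emph{homology plane} is a smooth affine complex algebraic surface $X$ with $\tilde H_*(X;\mathbb{Z})=0$. The basic example is $\mathbb{C}^2$. Since $H_1(X;\mathbb{Z})=0$, the group $\pi_1(X)$ is perfect, that is, equal to its commutator subgroup. Homology sees nothing more of it, and one may ask what makes $\pi_1(X)$ infinite when it is infinite.

The most visible source of large quotients is a map to a curve. An \emph{orbicurve} is a smooth connected complex algebraic curve $C$, possibly noncompact, together with finitely many (possibly zero) points $p_1,\dots,p_n\in C$ carrying integer multiplicities $m_1,\dots,m_n\ge 2$. Its \emph{fundamental group} is the quotient of $\pi_1(C\setminus\{p_1,\dots,p_n\})$ by the normal subgroup generated by the elements $\gamma_k^{m_k}$, where $\gamma_k$ is a small loop around $p_k$. If $C$ is obtained from a compact curve of genus $g$ by removing $e$ points, this group is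
\begin{equation}\label{eq:orb}
\Bigl\langle a_1,b_1,\dots,a_g,b_g,\,c_1,\dots,c_e,\,\gamma_1,\dots,\gamma_n\ \Bigm|\ \prod_{i=1}^g[a_i,b_i]\prod_{j=1}^e c_j\prod_{k=1}^n\gamma_k=1,\ \gamma_k^{m_k}=1\Bigr\rangle .
\end{equation}
We call such groups \emph{orbicurve groups}. They record the multiple fibers of a fibration. Let $f\colon X\to C$ be a surjective morphism with connected general fiber from a smooth surface to a smooth curve, and give a point $c\in C$ the multiplicity $m_c$ equal to the greatest common divisor of the multiplicities of the components of $f^*c$. Over the complement $C^\circ$ of a finite set, $f$ is a fiber bundle $X^\circ\to C^\circ$ with connected fiber, so $\pi_1(X^\circ)\to\pi_1(C^\circ)$ is onto. The group $\pi_1(X)$ is obtained from $\pi_1(X^\circ)$ by killing small loops around the components of the removed fibers, and a loop around a component of $f^*c$ of multiplicity $\mu$ maps to a conjugate of $\gamma_c^{\mu}$, where $m_c\mid\mu$. Hence $\pi_1(X)$ surjects onto the group of the orbicurve $C$ with the multiplicities $m_c\ge2$.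

Write $X=V\setminus B$ with $V$ smooth projective and $B$ a divisor with simple normal crossings. The \emph{log-Kodaira dimension} $\bar k(X)\in\{-\infty,0,1,2\}$ is the Iitaka dimension of $K_V+B$; it measures the growth of $h^0(V,j(K_V+B))$ as $j\to\infty$. The following facts about a homology plane $X$ are known. If $\bar k(X)=-\infty$, then $X\cong\mathbb{C}^2$, and $\bar k(X)=0$ does not occur. There are homology planes with $\bar k(X)=2$ and infinite fundamental group; in the known examples, which come from arrangements of lines in $\mathbb{P}^2$, the surface fibers over a curve and the fibration induces a surjection onto an infinite orbicurve group. The following question is posed in \cite{Aguilar}.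

\begin{quote}
\textbf{Question.} Let $X$ be a homology plane with infinite fundamental group. Does $\pi_1(X)$ always have an infinite quotient isomorphic to the fundamental group of an orbicurve?
\end{quote}

The answer is affirmative when $\bar k(X)=1$ \cite{Miyanishi}, and it is affirmative in the examples just mentioned, so one would guess that it is affirmative in general. We show that it is negative.

\subsection*{Results}

Let $\mathbb{P}=\mathbb{P}(1,2,3)$ be the weighted projective plane with coordinates $(a:v:u)$ of weights $1,2,3$, and let
\[
F=256v^3-128a^2v^2+16a^4v+144\,auv-27u^2-4a^3u,\qquad D(u,v)=F(1,v,u).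
\]
The polynomial $F$ is weighted homogeneous of degree $6$. Put $\Lambda=\{u=0\}$, $\Sigma=\{F=0\}$, $L=\{a=0\}$ and
\[
U=\mathbb{P}\setminus(\Lambda\cup\Sigma\cup L)=\{(u,v)\in\mathbb{C}^2 : u\,D(u,v)\neq0\}.
\]
The points $P_0=(1:0:0)\in\Lambda\cap\Sigma$ and $P_\infty=(0:3:16)\in L\cap\Sigma$ are transversal crossings at smooth points of $\mathbb{P}$. Let $(p,q)$ and $(r,s)$ be pairs of coprime positive integers with
\begin{equation}\label{eq:det}
p(s-6r)+3rq=\pm1 .
\end{equation}
Blow up repeatedly over $P_0$ until an exceptional curve $E_0$ appears along which $u$ and $D$ vanish to the orders $p$ and $q$, and over $P_\infty$ until an exceptional curve $E_\infty$ appears along which the local equations of $L$ and $\Sigma$ vanish to the orders $r$ and $s$. Each of $E_0$, $E_\infty$ meets the remaining boundary curves in two points; removing them leaves $E_0^\circ\cong E_\infty^\circ\cong\mathbb{C}^*$. The surface of this paper is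
\[
X(p,q,r,s)=U\sqcup E_0^\circ\sqcup E_\infty^\circ ;
\]
Section~\ref{sec:X} gives the details. For $n\ge1$ let
\[
\Delta(2,3,n)=\langle \alpha,\beta\mid \alpha^2,\ \beta^3,\ (\beta^{-1}\alpha)^n\rangle .
\]

\begin{theorem}\label{thm:main}
The surface $X=X(14,5,1,5)$ is a homology plane with infinite fundamental group, and every homomorphism $\pi_1(X)\to\mathrm{PSL}_2(\mathbb{R})$ is trivial. Consequently $\pi_1(X)$ has no infinite quotient isomorphic to an orbicurve group.
\end{theorem}

\begin{theorem}\label{thm:family}
Every $X=X(p,q,r,s)$ satisfying \eqref{eq:det} is a homology plane, and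
\[
\pi_1(X)=\langle \lambda,x,y\mid \lambda y=y\lambda,\ xyx=yxy,\ (\lambda x)^2=(x\lambda)^2,\ \lambda^py^q=1,\ y^s=z^r\rangle,
\]
where $z=(\lambda xy)^3$ is central. Let $d=\gcd(s,q)$ and $d'=\gcd(s,2p+q)$; both are prime to $6$.
\begin{enumerate}
\item[(a)] The group $\pi_1(X)$ has an infinite orbicurve quotient if and only if $\max(d,d')\ge7$. Both $\Delta(2,3,d)$ and $\Delta(2,3,d')$ are quotients of $\pi_1(X)$, and every infinite orbicurve quotient is a quotient of one of them.
\item[(b)] If $5\mid d$, then $\pi_1(X)$ is infinite.
\item[(c)] If $d=5$ and $d'<7$, then $\pi_1(X)$ is infinite and has no infinite orbicurve quotient. This holds for all $(p,q,r,s)=(15m\pm1,5m,1,5)$, $m\ge1$. For these $X$ the orbicurve groups that are quotients of $\pi_1(X)$ are, up to isomorphism, exactly $1$ and $A_5=\Delta(2,3,5)$.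
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:complex}
For $X=X(15m\pm1,5m,1,5)$, $m\ge1$, every homomorphism $\pi_1(X)\to\mathrm{PSL}_2(\mathbb{C})$ is trivial or has image isomorphic to $A_5$.
\end{theorem}

The parameters $(15m\pm1,5m,1,5)$ satisfy \eqref{eq:det}, since $-(15m\pm1)+15m=\mp1$; the two coprimality conditions follow from \eqref{eq:det}, because a common divisor of $p,q$ or of $r,s$ divides its left side. By the facts recalled above, the counterexamples have $\bar k=2$. We make no claim that different parameters give non-isomorphic surfaces.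

\subsection*{Plan of the proof}

Two separate things have to be arranged. The first is a perfect infinite group that is invisible to $\mathrm{PSL}_2(\mathbb{R})$, which contains all infinite perfect orbicurve groups (Section~\ref{sec:orb}). The group in Theorem~\ref{thm:family} has this property for $(14,5,1,5)$ because $\Delta(2,3,5)$ is finite (Section~\ref{sec:G}), and it is infinite because it acts by complex reflections preserving a Hermitian form of signature $(2,1)$ (Section~\ref{sec:PU}). The second is a homology plane with this group. The surface $U$ has Euler characteristic $1$ and $H_1(U)=\mathbb{Z}^2$ (Sections~\ref{sec:curves} and~\ref{sec:pi1}). Adding a copy of $\mathbb{C}^*$ does not change the Euler characteristic and imposes one relation on $\pi_1$, so two copies can kill $H_1$; condition \eqref{eq:det} says that they do (Section~\ref{sec:X}). Sections~\ref{sec:quot} and~\ref{sec:C} prove the rest of Theorem~\ref{thm:family} and Theorem~\ref{thm:complex}.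

\section{Perfect orbicurve groups and the braid relation}\label{sec:orb}

A quotient of a perfect group is perfect, so only perfect orbicurve groups matter. They can be described with two standard facts. First, Poincar\'e's polygon theorem gives the following: if $C=\mathbb{P}^1$ and $\sum_k(1-1/m_k)>2$, then the group \eqref{eq:orb} is isomorphic to a discrete cocompact subgroup of $\mathrm{PSL}_2(\mathbb{R})$, namely the orientation-preserving part of the group generated by the reflections in the sides of a hyperbolic polygon with angles $\pi/m_1,\dots,\pi/m_n$; in particular it is infinite. For $n=3$ the condition reads $\sum_k 1/m_k<1$. Second, $\Delta(2,3,5)$ is the rotation group $A_5$ of the icosahedron, a simple group of order $60$.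

For $n\geq2$ the group $\Delta(2,3,n)$ is the group of $\mathbb{P}^1$ with multiplicities $3,2,n$: take $\gamma_1=\beta^{-1}$, $\gamma_2=\alpha$, $\gamma_3=(\beta^{-1}\alpha)^{-1}$. It is infinite for $n\ge7$, since then $\frac12+\frac13+\frac1n<1$. The group $\Delta(2,3,1)$ is trivial, since $\alpha=\beta$ and $\alpha^2=\alpha^3=1$.

\begin{lemma}\label{lem:perfect}
A perfect infinite orbicurve group is isomorphic to a discrete cocompact subgroup of $\mathrm{PSL}_2(\mathbb{R})$. A perfect finite orbicurve group is trivial or isomorphic to $\Delta(2,3,5)\cong A_5$.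
\end{lemma}

\begin{proof}
Let the group \eqref{eq:orb} be perfect. If $e\ge1$, the long relation eliminates $c_e$ and leaves a free product of cyclic groups; its abelianization is the direct sum of the factors, so the group is trivial. If $e=0$ and $g\ge1$, the abelianization surjects onto $\mathbb{Z}^{2g}\ne0$, which is excluded. So let $C=\mathbb{P}^1$. If a prime $l$ divided $m_i$ and $m_j$ with $i\ne j$, then $\gamma_i\mapsto1$, $\gamma_j\mapsto-1$, $\gamma_k\mapsto0$ for $k\neq i,j$ would define a surjection onto $\mathbb{Z}/l$. Hence the $m_k$ are pairwise coprime; order them so that $m_1<\dots<m_n$.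

For $n\le1$ the group is trivial, and for $n=2$ it is cyclic of order $\gcd(m_1,m_2)=1$. Let $n=3$. If $m_1\ge3$, then $\sum 1/m_k\le\frac13+\frac14+\frac15<1$. If $m_1=2$ and $m_2\ne3$, then $m_2\ge5$, $m_3\ge7$ and $\sum1/m_k\le\frac12+\frac15+\frac17<1$. If $(m_1,m_2)=(2,3)$, then $m_3$ is prime to $6$, so $m_3=5$, which gives $A_5$, or $m_3\ge7$ and $\sum1/m_k\le\frac{41}{42}$. For $n\ge4$ we have $m_2\geq3$, so $\sum(1-1/m_k)\ge\frac12+3\cdot\frac23>2$. Thus Poincar\'e's theorem applies in all cases other than the trivial group and $A_5$.
\end{proof}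

We shall exploit how small centralizers are in $\mathrm{PSL}_2$. An element $c\ne1$ of $\mathrm{PSL}_2(\mathbb{C})$ has one or two fixed points on $\mathbb{P}^1$, and its centralizer permutes them.
\begin{enumerate}
\item[(C1)] If $c$ has one fixed point, it is conjugate to the translation $\zeta\mapsto\zeta+1$, and its centralizer is conjugate to the group of translations, which is abelian and torsion-free.
\item[(C2)] If $c$ has two fixed points, it lies in exactly one \emph{maximal torus} $T$, the group of elements fixing both points; $T$ is conjugate to the diagonal subgroup. The stabilizer $N(T)$ of the pair of points contains $T$ with index $2$, and each element of $N(T)\setminus T$ is an involution that acts on $T$ by inversion. So the centralizer of $c$ is $T$ if $c^2\ne1$ and $N(T)$ if $c^2=1$.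
\end{enumerate}
In $\mathrm{PSL}_2(\mathbb{R})$, acting on the upper half-plane $\mathbb{H}$, the exceptional case disappears.
\begin{enumerate}
\item[(R1)] The centralizer of any $c\ne1$ in $\mathrm{PSL}_2(\mathbb{R})$ is abelian. If $c$ fixes a point of $\mathbb{H}$, that point is unique and the centralizer is the group of rotations about it. Otherwise $c$ has infinite order and (C1), (C2) apply.
\item[(R2)] A finite subgroup of $\mathrm{PSL}_2(\mathbb{R})$ fixes a point of $\mathbb{H}$, so it is a finite group of rotations, hence cyclic.
\end{enumerate}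

The triangle groups enter through the braid relation.

\begin{lemma}\label{lem:braid}
Let $x,y$ be elements of a group with $xyx=yxy$.
\begin{enumerate}
\item[(i)] The elements $x$ and $y$ are conjugate, and $(xy)^3$ commutes with both. If $x$ and $y$ commute, then $x=y$.
\item[(ii)] We have $(y^2x)^2=(yx)^3$ and $y^2xy=(yx)^2$.
\end{enumerate}
Moreover, $\langle x,y\mid xyx=yxy,\ (xy)^3=1,\ y^n=1\rangle\cong\Delta(2,3,n)$ for every $n\ge1$.
\end{lemma}

\begin{proof}
(i) Put $\alpha=xyx$. Then $\alpha x=(yxy)x=y\alpha$ and $\alpha y=x(yxy)=x\alpha$, so conjugation by $\alpha$ interchanges $x$ and $y$, and $\alpha^2=(xyx)(yxy)=(xy)^3$ commutes with both. If $xy=yx$, the relation reads $x^2y=xy^2$.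

(ii) We have $(y^2x)^2=y(yxy)yx=y(xyx)yx=(yx)^3$ and $y^2xy=y(yxy)=y(xyx)=(yx)^2$.

For the last claim, send $\alpha\mapsto xyx$, $\beta\mapsto xy$. The images satisfy $\alpha^2=\beta^3=1$ by the proof of (i), and $\beta^{-1}\alpha\mapsto x$, which is conjugate to $y$, so this is a homomorphism from $\Delta(2,3,n)$. In the other direction send $x\mapsto\beta^{-1}\alpha$, $y\mapsto\alpha^{-1}\beta^2$. Then $xy\mapsto\beta$, $xyx\mapsto\alpha$ and $yxy\mapsto\alpha^{-1}\beta^3=\alpha$, so the braid relation and $(xy)^3=1$ hold; the image of $y$ is conjugate to $\beta^{-1}\alpha$ by (i), so $y^n\mapsto 1$. The two maps are inverse to each other: $\alpha$ and $\beta$ return to themselves, $(xy)^{-1}xyx=x$, and $(xyx)^{-1}(xy)^2=x^{-1}y^{-1}\cdot yxy=y$.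
\end{proof}

\section{The groups $G(p,q,r,s)$ and the case $(14,5,1,5)$}\label{sec:G}

Let
\begin{equation}\label{eq:A}
\mathcal{A}=\langle\lambda,x,y\mid \lambda y=y\lambda,\ xyx=yxy,\ (\lambda x)^2=(x\lambda)^2\rangle,\qquad z=(\lambda xy)^3 ;
\end{equation}
this is the Artin group of the Coxeter diagram $B_3$. For positive integers $p,q,r,s$ put
\begin{equation}\label{eq:G}
G=G(p,q,r,s)=\mathcal{A}/\langle\langle\lambda^py^q,\ z^{-r}y^s\rangle\rangle ,
\end{equation}
where $\langle\langle\,\cdot\,\rangle\rangle$ denotes the normal closure. This is the group of Theorem~\ref{thm:family}. In this section and the next it is studied as an abstract group.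

\begin{lemma}\label{lem:central}
The element $z$ is central in $\mathcal{A}$. If \eqref{eq:det} holds, then $G$ is perfect.
\end{lemma}

\begin{proof}
Put $\delta=\lambda xy$. Then $\delta x=\lambda\,yxy=y\delta$. Next, $\delta^2=\lambda x\lambda\,yxy=\lambda x\lambda\,xyx$, so
\[
\delta^2y=\lambda x\lambda\,x(yxy)=(\lambda x)^2\,xyx=(x\lambda)^2\,xyx=x\delta^2 .
\]
Therefore $\delta^3x=\delta^2y\delta=x\delta^3$. So $z=\delta^3$ commutes with $\delta$ and $x$, hence with $y=\delta x\delta^{-1}$ and with $\lambda=\delta y^{-1}x^{-1}$.

The abelianization of $\mathcal{A}$ is $\mathbb{Z}\lambda\oplus\mathbb{Z}y$, with $x=y$ and $z=3\lambda+6y$. The two relators of \eqref{eq:G} become $p\lambda+qy$ and $-3r\lambda+(s-6r)y$. Their determinant is the left side of \eqref{eq:det}, so they generate $\mathbb{Z}^2$.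
\end{proof}

A nontrivial perfect subgroup of $\mathrm{PSL}_2(\mathbb{R})$ has no room for central elements. Applied to $z$ and then to $(xy)^3$, this observation gives the following.

\begin{lemma}\label{lem:real}
Assume \eqref{eq:det}. Let $\Gamma\ne1$ be the image of a homomorphism $G\to\mathrm{PSL}_2(\mathbb{R})$, and denote the images of $\lambda,x,y,z$ by the same letters. Then $z=1$, $y^s=1$, $y\ne1$, $xy\ne yx$, and $(xy)^3=1$.
\end{lemma}

\begin{proof}
The group $\Gamma$ is perfect and nontrivial, hence not abelian. If $z\ne1$, then $\Gamma$ lies in the centralizer of $z$, which is abelian by (R1). So $z=1$ and $y^s=z^r=1$. If $y=1$, then its conjugate $x$ is trivial and $\Gamma=\langle\lambda\rangle$ is abelian. If $x$ and $y$ commute, then $x=y$ by Lemma~\ref{lem:braid}(i), this element commutes with $\lambda$, and $\Gamma=\langle\lambda,y\rangle$ is abelian. Finally, if $(xy)^3\ne1$, then $x$ and $y$ lie in its abelian centralizer and commute, which was just excluded.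
\end{proof}

Take now $(p,q,r,s)=(14,5,1,5)$, so that the added relations are $\lambda^{14}y^5=1$ and $y^5=z$. In the abelianization the second one reads $5y=3\lambda+6y$, so $y=-3\lambda$, and then the first reads $14\lambda-15\lambda=0$; this is perfectness in this case.

\begin{proposition}\label{prop:145}
Every homomorphism $G(14,5,1,5)\to\mathrm{PSL}_2(\mathbb{R})$ is trivial.
\end{proposition}

\begin{proof}
For a nontrivial homomorphism, Lemma~\ref{lem:real} gives $y^5=1$, $(xy)^3=1$ and $xy\neq yx$ in the image. By Lemma~\ref{lem:braid} the subgroup $\langle x,y\rangle$ is a quotient of $\Delta(2,3,5)\cong A_5$. So it is finite, hence cyclic by (R2), and $x$ and $y$ commute. This is a contradiction.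
\end{proof}

The proof uses the parameters only through perfectness and $s=5$. The value $5$ matters: when $s=7$ the group $\Delta(2,3,7)$ takes the place of $A_5$ and can survive as a quotient (Example~\ref{ex:seven}). Proposition~\ref{prop:145} would say nothing if $G$ were finite, and the subgroup $\langle x,y\rangle$ gives no sign that it is infinite. To see that it is, all three generators have to act at once, and this needs dimension three.

\section{An infinite image in $\mathrm{PU}(2,1)$}\label{sec:PU}

Let $\langle\cdot,\cdot\rangle$ be a nondegenerate Hermitian form on $\mathbb{C}^3$, linear in the first variable. For a vector $e$ with $\langle e,e\rangle=1$ and $|\theta|=1$, the \emph{complex reflection} $S=1+(\theta-1)\langle\cdot,e\rangle e$ multiplies $e$ by $\theta$ and fixes $e^\perp$ pointwise; it preserves the form, and $S^j=1$ if $\theta^j=1$. If the form has signature $(2,1)$, the quotient of its unitary group by the scalars is $\mathrm{PU}(2,1)\subset\mathrm{PGL}_3(\mathbb{C})$.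

The relators of \eqref{eq:G} mix the generators, but they die in any irreducible representation of $\mathcal{A}$, taken modulo scalars, in which $\lambda^p=1$ and $y^q=y^s=1$, because the central element $z$ acts as a scalar. So we let $\lambda$ act by a reflection of order $p$ and $x,y$ by reflections of order $5$. The relations of $\mathcal{A}$ then prescribe the inner products of the three vectors, and the signature is whatever comes out.

\begin{proposition}\label{prop:infinite}
Assume \eqref{eq:det}, $5\mid q$ and $5\mid s$. Then $G$ has a homomorphism to $\mathrm{PU}(2,1)$ with infinite image.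
\end{proposition}

\begin{proof}
First, $p\ge2$: for $p=1$ the left side of \eqref{eq:det} is $s+r(3q-6)\ge5+9$.

\emph{The form.} Let $\nu=e^{2\pi i/p}$, $\omega=e^{2\pi i/5}$, and define $c_0,c_1>0$ by
\[
c_0^2=\frac{\cos(\pi/p-\pi/5)}{2\sin(\pi/p)\sin(\pi/5)}=\frac12\Bigl(1+\cot\frac\pi p\cot\frac\pi5\Bigr),\qquad c_1^2=\frac1{4\sin^2(\pi/5)}=\frac{5+\sqrt5}{10}.
\]
Since $p\ge2$, we have $\cot(\pi/p)\ge0$ and $c_0^2\ge\frac12$; also $\frac12<c_1^2<1$. On $\mathbb{C}^3$ with basis $e_0,e_1,e_2$ take the form with $\langle e_i,e_i\rangle=1$, $\langle e_0,e_1\rangle=c_0$, $\langle e_1,e_2\rangle=c_1$, $\langle e_0,e_2\rangle=0$. It is positive definite on $\operatorname{span}(e_1,e_2)$ because $c_1^2<1$, and its Gram determinant is $1-c_0^2-c_1^2<0$. So the signature is $(2,1)$. Let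
\[
S_0=1+(\nu-1)\langle\cdot,e_0\rangle e_0,\qquad S_1=1+(\omega-1)\langle\cdot,e_1\rangle e_1,\qquad S_2=1+(\omega-1)\langle\cdot,e_2\rangle e_2 .
\]

\emph{The relations of $\mathcal{A}$.} The reflections $S_0$ and $S_2$ commute because $\langle e_0,e_2\rangle=0$.

For $S_1S_2S_1=S_2S_1S_2$, note that both sides are the identity on $\{e_1,e_2\}^\perp$, a complement of $\operatorname{span}(e_1,e_2)$. Put $\tau=\omega-1$. Then $\tau\bar\tau=4\sin^2(\pi/5)=c_1^{-2}$, so $\tau^2c_1^2=\tau/\bar\tau=-\omega$. We have $S_2e_1=e_1+\tau c_1e_2$ and $S_1e_2=e_2+\tau c_1e_1$, hence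
\[
S_1S_2e_1=\omega e_1+\tau c_1e_2+\tau^2c_1^2e_1=\tau c_1e_2 .
\]
Therefore $S_1S_2S_1e_1=\omega\,S_1S_2e_1=\omega\tau c_1e_2$ and $S_2S_1S_2e_1=S_2(\tau c_1e_2)=\omega\tau c_1e_2$. Exchanging the indices $1$ and $2$ gives the same equality on $e_2$.

For $(S_0S_1)^2=(S_1S_0)^2$, let $W=\operatorname{span}(e_0,e_1)$. The equality $c_0^2=1$ would mean $\tan(\pi/p)=\cot(\pi/5)$, that is, $p=10/3$. So $W$ is nondegenerate, and both sides are the identity on the complement $W^\perp$. On $W$, in the basis $e_0,e_1$,
\[
S_0=\begin{pmatrix}\nu&(\nu-1)c_0\\0&1\end{pmatrix},\qquad S_1=\begin{pmatrix}1&0\\(\omega-1)c_0&\omega\end{pmatrix},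
\]
so $\det(S_0S_1|_W)=\nu\omega$ and
\[
\operatorname{tr}(S_0S_1|_W)=\nu+\omega+(\nu-1)(\omega-1)c_0^2=e^{i(\pi/p+\pi/5)}\Bigl(2\cos\bigl(\tfrac\pi p-\tfrac\pi5\bigr)-4c_0^2\sin\tfrac\pi p\sin\tfrac\pi5\Bigr)=0 ;
\]
the constant $c_0$ was chosen to make this trace vanish. The product $S_1S_0$ has the same trace and determinant on $W$. By the Cayley--Hamilton theorem both $(S_0S_1)^2$ and $(S_1S_0)^2$ equal $-\nu\omega$ on $W$.

So $\lambda\mapsto S_0$, $x\mapsto S_1$, $y\mapsto S_2$ is a representation of $\mathcal{A}$; let $I$ be its image.

\emph{Irreducibility.} Let $W'$ be an invariant subspace and $v\in W'$. Since $\nu,\omega\ne1$, the vector $S_iv-v$ is a nonzero multiple of $\langle v,e_i\rangle e_i$, so $\langle v,e_i\rangle e_i\in W'$. Either $W'$ is orthogonal to $e_0,e_1,e_2$, and then $W'=0$; or some $e_i$ lies in $W'$, and then all three do, because $c_0,c_1\ne0$.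

\emph{Descent to $G$.} By Lemma~\ref{lem:central} and Schur's lemma, $z$ acts as a scalar. Since $S_0^p=1$, $S_2^5=1$, $5\mid q$ and $5\mid s$, the relators $\lambda^py^q$ and $z^{-r}y^s$ act as scalars. So $G$ surjects onto the image $\bar I$ of $I$ in $\mathrm{PU}(2,1)$.

\emph{The group $\bar I$ is infinite.} Determinants of elements of $I$ lie in the finite group generated by $\nu$ and $\omega$, so $I$ contains finitely many scalars. If $\bar I$ were finite, $I$ would be finite, and averaging would give an invariant positive definite Hermitian form $H_+$. Write $\langle v,w\rangle=H_+(Jv,w)$ with $J$ linear. Then $J$ commutes with $I$, so it is a scalar by Schur's lemma, and $\langle\cdot,\cdot\rangle$ is definite. This contradicts the signature $(2,1)$.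
\end{proof}

\begin{remark}
With reflections of order $n\geq2$ in place of $5$, the constant $c_1^2$ becomes $1/(4\sin^2(\pi/n))$, which is less than $1$ exactly when $n<6$, that is, when $\frac12+\frac13+\frac1n>1$. So $n=5$ keeps the form definite on the plane where $x$ and $y$ act, and the negative direction is contributed by $\lambda$.
\end{remark}

\section{Three curves in $\mathbb{P}(1,2,3)$}\label{sec:curves}

Recall that $\mathbb{P}=(\mathbb{C}^3\setminus0)/\mathbb{C}^*$ for the action $\theta\cdot(a,v,u)=(\theta a,\theta^2v,\theta^3u)$; it is a normal projective surface. The chart $\{a\ne0\}$ is $\mathbb{C}^2$ with coordinates $u/a^3$, $v/a^2$, which we denote again by $u,v$. The chart $\{v\ne0\}$ is $\mathbb{C}^2_{(a,u)}/\pm1$. The chart $\{u\ne0\}$ consists of the points $(a:b:1)$ and is $\mathbb{C}^2_{(a,b)}/\mu_3$, where a cube root of unity $\zeta$ acts by $(a,b)\mapsto(\zeta a,\zeta^2b)$. Both actions are free off the origin, so $\mathbb{P}$ is smooth outside $(0:1:0)$ and $(0:0:1)$.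

\subsection*{The discriminant curve}

The discriminant of $\xi^3+A\xi^2+B\xi+C$ is $A^2B^2-4B^3-4A^3C+18ABC-27C^2$. For
\[
f_{u,v}(\xi)=\xi^3+2\xi^2+(1-4v)\xi-u=\xi(\xi+1)^2-4v\xi-u
\]
this is $16v(1-4v)^2+32u-36(1-4v)u-27u^2=D(u,v)$. Thus $U$ is the space of cubics $\xi^3+2\xi^2+\cdots$ whose roots are distinct and nonzero. The equations $f'_{u,v}(t)=f_{u,v}(t)=0$ for a multiple root $t$ are
\begin{equation}\label{eq:param}
u=u(t)=-2t^2(t+1),\qquad v=v(t)=\tfrac14(t+1)(3t+1).
\end{equation}
A cubic has at most one multiple root, so $t\mapsto(u(t),v(t))$ is a bijection from $\mathbb{C}$ onto $\Sigma\cap\mathbb{C}^2$; it is proper, hence a homeomorphism. In particular $\Sigma\cap\mathbb{C}^2$ is irreducible, and so is its closure, which is $\Sigma$ because $a\nmid F$. The curves $\Lambda\cong\mathbb{P}(1,2)$ and $L\cong\mathbb{P}(2,3)$ are irreducible as well.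

For fixed $u$, the zeros of the cubic polynomial $D(u,\cdot)=256v^3+\cdots$ are the values $v(t)$ at the solutions $t$ of $u(t)=u$, and distinct solutions give distinct zeros by injectivity. Since $u'(t)=-2t(3t+2)$, the critical values of $u(t)$ are $u(0)=0$ and $u_0:=u(-\frac23)=-\frac8{27}$. Hence $D(u,\cdot)$ has three simple zeros for $u\ne0,u_0$. For $u=0$ the solutions are $t=0$ (double) and $t=-1$, with $v=\frac14$ and $v=0$. For $u=u_0$ we have $t^3+t^2-\frac4{27}=(t+\frac23)^2(t-\frac13)$, and the values of $v$ are $-\frac1{12}$ and $\frac23$. Figure~\ref{fig:real} shows the real picture.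

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=15cm,y=6.5cm]
\draw[thick] (0,-0.17) -- (0,0.78) node[above] {$\Lambda$};
\draw[thick,domain=-1.08:0.38,samples=160,variable=\t]
  plot ({-2*(\t)*(\t)*((\t)+1)},{((\t)+1)*(3*(\t)+1)/4});
\node[left] at (-0.4,0.74) {$\Sigma$};
\draw[dashed] (-0.2963,-0.17) node[below] {$u=u_0$} -- (-0.2963,0.78);
\draw[dashed] (-0.08,-0.17) node[below] {$u=u_*$} -- (-0.08,0.78);
\fill (0,0) circle (1.6pt) node[below right] {$P_0$};
\fill (0,0.25) circle (1.6pt) node[right] {$Q$};
\fill (-0.2963,-0.0833) circle (1.6pt) node[left] {cusp};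
\fill (-0.08,0.459) circle (1.6pt) node[above right] {$v_1$};
\fill (-0.08,0.061) circle (1.6pt) node[above left] {$v_2$};
\fill (-0.08,-0.0205) circle (1.6pt) node[below right] {$v_3$};
\end{tikzpicture}
\caption{Real points of the line $\Lambda=\{u=0\}$ and of the curve $\Sigma=\{D(u,v)=0\}$ in the $(u,v)$-plane, with $u$ horizontal. The curves cross at $P_0=(0,0)$ and are tangent at $Q=(0,\frac14)$; the curve $\Sigma$ has a cusp at $(u_0,-\frac1{12})$, $u_0=-\frac8{27}$. A vertical line $u=u_*$ with $u_0<u_*<0$ meets $\Sigma$ in three real points $v_3<v_2<v_1$.}\label{fig:real}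
\end{figure}

\subsection*{Intersections and Euler characteristic}

From $D(0,v)=16v(4v-1)^2$ we get $\Lambda\cap\Sigma\cap\mathbb{C}^2=\{P_0,Q\}$ with $P_0=(0,0)$ and $Q=(0,\frac14)$. The linear part of $D$ at $P_0$ is $16v-4u$, so $(u,D)$ are local coordinates at $P_0$. At infinity, $F(0,v,u)=256v^3-27u^2$. It does not vanish at the singular points $(0:1:0)$ and $(0:0:1)$, and the three points $(0,b)$ with $256b^3=27$ form one $\mu_3$-orbit, so $L\cap\Sigma=\{P_\infty\}$ with $P_\infty=(0:b_1:1)$, where $b_1$ is the real root. The functions $(a,b)$ are local coordinates at $P_\infty$, and $\partial_bF(0,b_1,1)=768b_1^2\ne0$, so $(a,F(a,b,1))$ are local coordinates too. Finally $\Lambda\cap L=\{(0:1:0)\}$, and $(0:0:1)\in L$.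

The topological Euler characteristic of complex algebraic varieties is additive: $\chi(Y)=\chi(Y\setminus Z)+\chi(Z)$ for $Z\subset Y$ closed. Since $\Lambda\cap\mathbb{C}^2$ and $\Sigma\cap\mathbb{C}^2$ are homeomorphic to $\mathbb{C}$ and meet in two points,
\begin{equation}\label{eq:chi}
\chi(U)=1-(1+1-2)=1 .
\end{equation}

\section{The fundamental group of $U$}\label{sec:pi1}

We compute $\pi_1(U)$ from the projection $(u,v)\mapsto u$, whose general fiber is $\mathbb{C}$ minus three points. A presentation alone is not enough: to read off the effect of adding $E_0^\circ$ and $E_\infty^\circ$, we must know which elements are represented by small loops near $P_0$ and near $P_\infty$. The second point lies at infinity, where the punctures grow like $|u|^{2/3}$, so the constants below are chosen to let one section of the projection reach from a neighborhood of $P_0$ to a neighborhood of $L$. Paths are composed from left to right.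

We use one general fact. Let $Y$ be a connected complex manifold and $E\subset Y$ a closed connected smooth hypersurface. A \emph{meridian} of $E$ is the positively oriented boundary of a small disc transversal to $E$, joined to the base point by a path in $Y\setminus E$. All meridians are conjugate, and
\begin{enumerate}
\item[(M)] $\pi_1(Y\setminus E)\to\pi_1(Y)$ is onto, with kernel the normal closure of a meridian.
\end{enumerate}

\subsection*{Constants}

The roots $b_1,b_2,b_3$ of $256b^3=27$ have modulus between $\frac25$ and $\frac12$, so the open discs $\mathbb{D}_j$ of radius $\frac1{10}$ about them have disjoint closures, lie in $\{|b|<2\}$, and are permuted cyclically by $\mu_3$. Let $K=\{|b|\le2\}\setminus\bigcup_j\mathbb{D}_j$. Since $F(0,b,1)\ne0$ on the compact set $K$, there is $\varepsilon\in(0,1)$ with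
\begin{equation}\label{eq:K}
F(a,b,1)\ne0\qquad\text{for }|a|\le\varepsilon,\ b\in K .
\end{equation}
Put $u_1=\varepsilon^{-3}>|u_0|$ and $R=2\varepsilon^{-2}$. For $|u|\le u_1$ and $|v|\ge R$,
\begin{align*}
\Bigl|\frac{D(u,v)}{256v^3}-1\Bigr|&\le\frac1{2|v|}+\frac1{16|v|^2}+\frac{9|u|}{16|v|^2}+\frac{27|u|^2}{256|v|^3}+\frac{|u|}{64|v|^3}\\
&\le\frac{\varepsilon^2}4+\frac{\varepsilon^4}{64}+\frac{9\varepsilon}{64}+\frac{27}{2048}+\frac{\varepsilon^3}{512}<1 ,
\end{align*}
so $D(u,v)\ne0$. Hence $Z=\{0<|u|\le u_1\}\times\{|v|=R\}$ is contained in $U$, and $u\mapsto(u,-iR)$ is a section of the projection over $0<|u|\le u_1$, including $u=u_0$. The base point is $(u_*,-iR)$ with $u_*<0$ and $|u_*|$ small.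

\subsection*{Generators and transport}

For $u\in(u_0,0)$ the equation $u(t)=u$ has three real solutions, $t_1\in(0,\frac13)$, $t_2\in(-\frac23,0)$ and $t_3\in(-1,-\frac23)$, since $u(t)$ is monotone between $0$ and $u_0$ on each interval. Put $v_j=v(t_j)$. As $v'(t)=\frac12(3t+2)$, the function $v(t)$ is also monotone on each interval, and $v_1\in(\frac14,\frac23)$, $v_2\in(-\frac1{12},\frac14)$, $v_3\in(-\frac1{12},0)$. As $u\to0^-$ we have $v_2\to\frac14$ and $v_3\to0$, and $v_2\ne v_3$ throughout; so $v_3<v_2<v_1$ on $(u_0,0)$.

In the fiber over $u\in(u_0,0)$, the \emph{straight loop} around a puncture runs along the segment from $-iR$ toward the puncture, circles it once counterclockwise, and returns. Let $y,x,x'$ be the straight loops around $v_3,v_2,v_1$ in the fiber over $u_*$; they freely generate the fundamental group of the fiber. The counterclockwise circle $|v|=R$ starting at $-iR$ passes on the right first. Cutting the disc along rays from $-iR$ that separate the punctures shows that this circle is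
\[
w=x'xy .
\]
Let $\lambda$ be the loop $u=u_*e^{i\theta}$, $v=-iR$, $0\le\theta\le2\pi$. Then $\pi_1(Z)=\mathbb{Z}^2$ is generated by $\lambda$ and $w$; in particular these commute.

Over $\mathbb{C}\setminus\{0,u_0\}$ the punctures are distinct and move continuously, so the projection is a fiber bundle. Let $\Omega=\{|u|\le u_1\}\setminus\{0,u_0\}$. A loop $\gamma$ in a fiber, based on the section, can be \emph{transported} along a path $c$ in $\Omega$ through loops in the fibers based on the section. If $c$ is a loop at $u_*$ with lift $\tilde c$ to the section, and $c_*\gamma$ is the transported loop, then the family is a homotopy from $\gamma$ to $\tilde c\,(c_*\gamma)\,\tilde c^{-1}$, so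
\begin{equation}\label{eq:transport}
\tilde c^{-1}\gamma\,\tilde c=c_*\gamma .
\end{equation}
The automorphism $c_*$ depends only on the homotopy class of the motion of the three punctures.

\subsection*{Half twists}

Both monodromies have the following form. Two adjacent punctures move in a small disc $W$ and the third in a small disc $W'$, the centers are distinct real numbers, the discs are so small that the convex hulls of $W\cup\{-iR\}$ and $W'\cup\{-iR\}$ meet only in $-iR$, and the initial positions are real. The motion in $W'$ is null-homotopic, so the straight loop around the third puncture is fixed. The space of unordered pairs $\{v,v'\}$ of distinct points of $W$ is homotopy equivalent to a circle through the argument of $(v-v')^2$. So if $(v-v')^2$ has winding number $j$, the monodromy is $h^j$, where $h$ is the monodromy of the counterclockwise rotation by $\pi$ about the midpoint of the pair. Let $\gamma_-,\gamma_+$ be the straight loops around the left and the right puncture. During the rotation the left puncture moves along the lower semicircle and the right one along the upper semicircle,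 so the segment from $-iR$ to the first never meets the second, and $h(\gamma_-)=\gamma_+$. The loop around all of $W$ is $\gamma_+\gamma_-$, and it is fixed. Therefore
\begin{equation}\label{eq:twist}
h(\gamma_-)=\gamma_+,\qquad h(\gamma_+\gamma_-)=\gamma_+\gamma_-,\qquad h(\gamma_+)=\gamma_+\gamma_-\gamma_+^{-1}.
\end{equation}

To find $j$, note that the solutions of $u(t)=u$ satisfy $t_1+t_2+t_3=-1$, so for $\{i,j,k\}=\{1,2,3\}$
\[
v_i-v_j=\tfrac14(t_i-t_j)\bigl(3(t_i+t_j)+4\bigr)=\tfrac14(t_i-t_j)(1-3t_k).
\]
Near $u=0$ the solutions $t_1,t_2$ are $\pm\sigma+O(\sigma^2)$ with $\sigma^2=-u/2$, so the holomorphic function $(t_1-t_2)^2$ of $u$ has a simple zero, while $1-3t_3\to4$. So $(v_1-v_2)^2$ has a simple zero at $u=0$. Near $u_0$ put $\eta=t+\frac23$; then $u-u_0=2\eta^2(1-\eta)$, so $t_2,t_3$ are $-\frac23\pm\sigma+O(\sigma^2)$ with $\sigma^2=(u-u_0)/2$, and $(t_2-t_3)^2$ has a simple zero. Now the second factor vanishes too: $t_1\to\frac13$ and $u'(\frac13)=-2\ne0$, so $1-3t_1$ has a simple zero. So $(v_2-v_3)^2$ has a zero of order $1+2=3$ at $u_0$. The winding number along a small circle is the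 order of the zero.

\begin{proposition}\label{prop:pi1U}
The group $\pi_1(U)$ is generated by $\lambda,x,y$ with the presentation \eqref{eq:A}. Moreover $x'=\lambda^{-1}x\lambda$ and $\lambda^3w^2=z$.
\end{proposition}

\begin{proof}
Let $U'=U\setminus\{u=u_0\}$. The inclusion $\Omega\subset\mathbb{C}\setminus\{0,u_0\}$ is a homotopy equivalence, so $\pi_1(U')$ is the fundamental group of the bundle over $\Omega$. The group $\pi_1(\Omega)$ is free on the circle $|u|=|u_*|$ and a loop that runs along the real segment from $u_*$ toward $u_0$, circles $u_0$ counterclockwise and returns; their lifts to the section are $\lambda$ and a loop $\kappa$. Since $\pi_2(\Omega)=0$, the homotopy sequence of the bundle is a short exact sequence, split by the section. So $\pi_1(U')$ is a semidirect product of the free groups $F(x,x',y)$ and $F(\lambda,\kappa)$, presented by the five generators and the relations \eqref{eq:transport} for $\tilde c\in\{\lambda,\kappa\}$, $\gamma\in\{x,x',y\}$.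

Along $\lambda$, for $|u_*|$ small, $v_3$ stays near $0$ and $v_1,v_2$ stay near $\frac14$ and make one half twist, with $\gamma_-=x$ and $\gamma_+=x'$. By \eqref{eq:twist},
\begin{equation}\label{eq:lambda}
\lambda^{-1}x\lambda=x',\qquad\lambda^{-1}x'\lambda=x'xx'^{-1},\qquad\lambda^{-1}y\lambda=y .
\end{equation}
Along the real segment in $\kappa$ the punctures stay real and in order, so straight loops stay straight. Along the small circle about $u_0$, $v_1$ stays near $\frac23$ and $v_2,v_3$ stay near $-\frac1{12}$, with monodromy $h^3$ for $\gamma_-=y$, $\gamma_+=x$. Here $h(y)=x$, $h^2(y)=xyx^{-1}$ and $h^3(y)=xy\,h(x)^{-1}=xyxy^{-1}x^{-1}$, while $x'$ and $xy$ are fixed.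

The curve $U\cap\{u=u_0\}\cong\mathbb{C}\setminus\{-\frac1{12},\frac23\}$ is smooth and connected, and the section crosses it transversally inside $U$, so $\kappa$ is a meridian. By (M), $\pi_1(U)$ is obtained by setting $\kappa=1$. The relations for $\kappa$ become $h^3(\gamma)=\gamma$. For $\gamma=y$ this is $xyx=yxy$; for $x'$ it is empty; for $x$ it follows from the relation for $y$, since $h^3(xy)=xy$. Eliminate $x'$ by the first relation in \eqref{eq:lambda}. The second becomes $\lambda^{-2}x\lambda^2=\lambda^{-1}x\lambda\,x\,\lambda^{-1}x^{-1}\lambda$; conjugation by $\lambda$ gives $\lambda^{-1}x\lambda=x\lambda x\lambda^{-1}x^{-1}$, that is, $x\lambda x\lambda=\lambda x\lambda x$. This is \eqref{eq:A}.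

Finally, $\lambda w=\lambda x'xy=x\lambda xy$, and $\lambda$ commutes with $w$, so
\[
\lambda^3w^2=\lambda(\lambda w)^2=\lambda x\lambda\,(xyx)\,\lambda xy=\lambda x\lambda\,(yxy)\,\lambda xy=(\lambda xy)^3 ,
\]
where the last step uses $\lambda y=y\lambda$.
\end{proof}

Each relation comes from one point of Figure~\ref{fig:real}: the commutation from the crossing $P_0$, the relation of length four from the tangency $Q$, and the braid relation from the cusp.

\subsection*{Loops near $P_0$ and $P_\infty$}

By the implicit function theorem, $\Sigma$ is near $P_0$ a graph $v=\varphi(u)=u/4+O(u^2)$. Choose $c\in(0,\frac18)$ so small that in the bidisc $W_0=\{|u|\le c,\ |v|\le c\}$ we have $\partial_vD\ne0$, the curve $\Sigma$ is this graph, and $|\varphi(u)|\le|u|/2$. Take $|u_*|\le c$ so small that $|v_j-\frac14|<\frac18$ for $j=1,2$ along $\lambda$.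

At infinity, for $|a|\le\varepsilon$ the number of zeros of $F(a,\cdot,1)$ in $\mathbb{D}_j$ is independent of $a$, by \eqref{eq:K} and the argument principle, so it is $1$; these are all three zeros of this cubic polynomial. Let $\psi(a)$ be the zero in $\mathbb{D}_1$; it is simple, so $\psi$ is holomorphic. Since $\overline{\mathbb{D}}_1$ is disjoint from its images under $\mu_3$, the set $W_\infty=\{|a|\le\varepsilon\}\times\overline{\mathbb{D}}_1$ embeds in $\mathbb{P}$ as a neighborhood of $P_\infty$, in which $L=\{a=0\}$ and $\Sigma=\{b=\psi(a)\}$.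

\begin{proposition}\label{prop:local}
\begin{enumerate}
\item[(a)] A loop in $W_0\cap U$ along which $u$ and $D$ have winding numbers $i$ and $j$ represents the conjugacy class of $\lambda^iy^j$ in $\mathcal{A}$.
\item[(b)] A loop in $W_\infty\cap U$ along which $a$ and $F(a,b,1)$ have winding numbers $i$ and $j$ represents the conjugacy class of $z^{-i}y^j$ in $\mathcal{A}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The set $W_0\cap U$ fibers over a punctured disc, with fibers the disc $|v|\le c$ punctured at the interior point $\varphi(u)$. So the arguments of $u$ and of $v-\varphi(u)$ give a homotopy equivalence onto a torus. The quotient $D/(v-\varphi(u))$ has no zero on the simply connected set $W_0$, so the winding numbers of $u$ and $D$ give an isomorphism $\pi_1(W_0\cap U)\cong\mathbb{Z}^2$. It remains to identify the two generators. For $|u|=|u_*|$ the vertical segment from $-iR$ to $-ic$ contains no puncture; move the base point along it to $(u_*,-ic)$. Then $\lambda$ becomes the loop $u=u_*e^{i\theta}$, $v=-ic$. Its winding numbers are $(1,0)$, because $D(\cdot,-ic)$ has no zero in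 $|u|\le|u_*|$. The loop $y$ becomes the loop around $\varphi(u_*)=v_3$ in the fiber of $W_0\cap U$, because the triangle with vertices $-iR$, $-ic$, $v_3$ contains no other puncture; its winding numbers are $(0,1)$.

(b) The same argument, with $a$, $b-\psi(a)$, $F(a,b,1)$ in place of $u$, $v-\varphi(u)$, $D$, shows that $\pi_1(W_\infty\cap U)\cong\mathbb{Z}^2$ through the winding numbers of $a$ and $F(a,b,1)$. Fix $b'\in\partial\mathbb{D}_1$ and the base point $(\varepsilon,b')$. The loop $\ell'$ given by $a=\varepsilon e^{i\theta}$, $b=b'$ has winding numbers $(1,0)$ by \eqref{eq:K}, and the loop $m$ given by $a=\varepsilon$, $b\in\partial\mathbb{D}_1$ counterclockwise, has winding numbers $(0,1)$.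

For $a\ne0$ the point $(a:b:1)$ has affine coordinates $(u,v)=\Psi(a,b)=(a^{-3},a^{-2}b)$, and $F(a,b,1)=a^6D(\Psi(a,b))$. By \eqref{eq:K}, $\Psi$ maps $\{0<|a|\le\varepsilon\}\times K$ into $U$. Move the base point along a path in $\{\varepsilon\}\times K$ to $(\varepsilon,-2i)$, which is the point $(u_1,-iR)$, and then along the section over a path in $\Omega$ from $u_1$ to $u_*$. In the first step $\ell'$ becomes the loop $\ell\colon a=\varepsilon e^{i\theta}$, $b=-2i$, whose affine coordinates are $(u_1e^{-3i\theta},-iRe^{-2i\theta})$. This loop and the second path lie in $Z$, so $\ell$ becomes $\lambda^{-3}w^{-2}=z^{-1}$. The loop $m$ lies in the fiber over $u_1$, where $v=\varepsilon^{-2}b$, and it bounds counterclockwise a disc containing exactly one puncture. Transported to the fiber over $u_*$, it is freely homotopic to a small counterclockwise circle about one puncture, so it is conjugate to $x$, $x'$ or $y$. These are conjugate in $\mathcal{A}$, so $m$ becomes $gyg^{-1}$ for some $g\in\mathcal{A}$. A loop with winding numbers $(i,j)$ becomes $z^{-i}gy^jg^{-1}=g\,z^{-i}y^jg^{-1}$, because $z$ is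 central.
\end{proof}

So $\lambda$, $y$, $z^{-1}$ are meridians of $\Lambda$, $\Sigma$, $L$. At $P_0$ the two generators had to be identified along one common path; at $P_\infty$ the centrality of $z$ makes the unknown element $g$ harmless.

\section{The surfaces $X(p,q,r,s)$}\label{sec:X}

\subsection*{Construction}

Let $V_0\to\mathbb{P}$ be the minimal resolution of the two singular points; its exceptional fibers are connected because $\mathbb{P}$ is normal. At $P_0$ use the coordinates $(u,D)$, and attach to each curve the vector $(\operatorname{ord}u,\operatorname{ord}D)$ of vanishing orders along it: $(1,0)$ for $\Lambda$ and $(0,1)$ for $\Sigma$. Suppose that two curves $\{e_1=0\}$, $\{e_2=0\}$ cross at a point with local coordinates $e_1,e_2$ in which $u=e_1^{p_1}e_2^{p_2}$ and $D=e_1^{q_1}e_2^{q_2}$, so that their vectors are $n_1=(p_1,q_1)$, $n_2=(p_2,q_2)$. Blow up the point. In the chart $e_2=e_1e_2'$,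
\begin{equation}\label{eq:chart}
u=e_1^{p_1+p_2}e_2'^{\,p_2},\qquad D=e_1^{q_1+q_2}e_2'^{\,q_2},
\end{equation}
and the exceptional curve is $\{e_1=0\}$; the other chart is symmetric. So the exceptional curve has vector $n_1+n_2$, it meets each of the two old curves once, and at both new crossings $u$ and $D$ are again monomials.

Every coprime positive pair $(p,q)$ is reached in finitely many steps. Write $(p,q)=in_1+jn_2$ with $i,j$ coprime and positive, starting from $(i,j)=(p,q)$. If $i=j=1$, the next blow-up produces the vector $(p,q)$. If $i>j$, then $(p,q)=(i-j)n_1+j(n_1+n_2)$, and we continue at the crossing of the curves with vectors $n_1$ and $n_1+n_2$; if $i<j$, we continue at the crossing of $n_1+n_2$ and $n_2$. The sum $i+j$ decreases, so the process stops; let $E_0$ be the last exceptional curve. The exceptional curves form a chain joining the strict transforms of $\Lambda$ and $\Sigma$, and $E_0$ is one of its links. Do the same over $P_\infty$ with the coordinates $(a,F(a,b,1))$, the curves $L$ and $\Sigma$, and the pair $(r,s)$, ending with $E_\infty$.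

\begin{example}
For $(p,q)=(14,5)$ the exceptional curves over $P_0$ appear with the vectors $(1,1)$, $(2,1)$, $(3,1)$, $(5,2)$, $(8,3)$, $(11,4)$, $(14,5)$, and the neighbors of $E_0$ in the chain are $(3,1)$ and $(11,4)$. For $(r,s)=(1,5)$ the vectors over $P_\infty$ are $(1,1),(1,2),\dots,(1,5)$, and the neighbors of $E_\infty$ are $(1,4)$ and $\Sigma$ itself.
\end{example}

Let $V$ be the resulting smooth projective surface. The complement $V\setminus U$ is a union of irreducible curves; let $B_1,\dots,B_k$ be those other than $E_0,E_\infty$, let $B=\bigcup_iB_i$, and put $X=X(p,q,r,s)=V\setminus B$. The curves $E_0$, $E_\infty$ are disjoint, and each meets $B$ in exactly two points. So $X=U\sqcup E_0^\circ\sqcup E_\infty^\circ$ with $E_0^\circ\cong E_\infty^\circ\cong\mathbb{C}^*$ closed in $X$.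

\subsection*{Affineness}

To prove that $X$ is affine we look for an ample effective divisor with support exactly $B$. Recall the Nakai--Moishezon criterion: a divisor $Z$ on a smooth projective surface is ample if and only if $Z^2>0$ and $Z\cdot C>0$ for every irreducible curve $C$. Condition \eqref{eq:det} will place an ample class in the span of the $B_i$, and the connectedness of $B$ will let us make all coefficients positive.

\begin{lemma}\label{lem:affine}
The curve $B$ is connected. If \eqref{eq:det} holds, then $X$ is affine.
\end{lemma}

\begin{proof}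
The strict transforms of $\Lambda$ and $\Sigma$ meet over $Q$, which was not blown up. Those of $\Lambda$ and $L$ both meet the connected exceptional fiber over $(0:1:0)$, and the connected fiber over $(0:0:1)$ meets the strict transform of $L$. Removing $E_0$ from the chain over $P_0$ leaves two chains, possibly empty, one attached to $\Lambda$ and one to $\Sigma$; removing $E_\infty$ from the chain over $P_\infty$ leaves one attached to $L$ and one to $\Sigma$. So $B$ is connected.

The functions $u$ and $D$ are units on $U$, and near $P_\infty$ they equal $a^{-3}$ and $a^{-6}F(a,b,1)$. Modulo divisors supported on $B$,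
\[
\operatorname{div}(u)\equiv pE_0-3rE_\infty,\qquad\operatorname{div}(D)\equiv qE_0+(s-6r)E_\infty .
\]
The determinant is $p(s-6r)+3rq=\pm1$, so $E_0$ and $E_\infty$ are linearly equivalent to divisors supported on $B$. Since $U$ is open in $\mathbb{C}^2$, we have $\operatorname{Pic}(U)=0$, so $\operatorname{Pic}(V)$ is generated by the components of $V\setminus U$, hence by the $B_i$.

Let $H$ be ample and write $H\sim Z_+-Z_-$ with $Z_\pm$ effective, supported on $B$, without common components. Then $Z_+\ne0$, since otherwise $H^2=-H\cdot Z_-\le0$. Call an effective divisor $Z\ne0$ supported on $B$ \emph{positive} if $Z\cdot B_i>0$ for all $B_i\subset\operatorname{Supp}Z$. The divisor $Z_+$ is positive, because $Z_+\cdot B_i=H\cdot B_i+Z_-\cdot B_i>0$ when $B_i$ is not a component of $Z_-$. If $Z$ is positive and $\operatorname{Supp}Z\ne B$, then by connectedness some $B_j\not\subset\operatorname{Supp}Z$ meets $\operatorname{Supp}Z$, so $Z\cdot B_j>0$. For $n$ large, $(nZ+B_j)\cdot B_j=nZ\cdot B_j+B_j^2>0$, and $(nZ+B_j)\cdot B_i\ge nZ\cdot B_i>0$ for $B_i\subset\operatorname{Supp}Z$. So $nZ+B_j$ is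 positive with larger support. After finitely many steps we get a positive $Z$ with support $B$; then $Z\cdot B_i>0$ for all $i$, and $Z^2>0$. An irreducible curve $C\not\subset B$ meets $B$, since otherwise $H\cdot C=(Z_+-Z_-)\cdot C=0$; so $Z\cdot C>0$. Thus $Z$ is ample, and $X=V\setminus\operatorname{Supp}Z$ is affine.
\end{proof}

\subsection*{Topology}

\begin{proposition}\label{prop:X}
If \eqref{eq:det} holds, then $X$ is a homology plane and $\pi_1(X)\cong G(p,q,r,s)$.
\end{proposition}

\begin{proof}
By (M), applied twice, $\pi_1(X)$ is the quotient of $\pi_1(U)=\mathcal{A}$ by the normal closure of a meridian of $E_0^\circ$ and a meridian of $E_\infty^\circ$. In the chart \eqref{eq:chart} of the last blow-up over $P_0$, a meridian of $E_0^\circ$ is a small circle in $e_1$ with $e_2'\ne0$ constant. It lies in $W_0\cap U$, and $u$ and $D$ have winding numbers $p$ and $q$ along it. By Proposition~\ref{prop:local}(a) it is conjugate to $\lambda^py^q$. The corresponding circle for $E_\infty^\circ$ lies in $W_\infty\cap U$, the winding numbers of $a$ and $F(a,b,1)$ are $r$ and $s$, and by Proposition~\ref{prop:local}(b)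 it is conjugate to $z^{-r}y^s$. So $\pi_1(X)\cong G$, and $H_1(X)=0$ by Lemma~\ref{lem:central}.

By \eqref{eq:chi}, $\chi(X)=\chi(U)+2\chi(\mathbb{C}^*)=1$. By the Andreotti--Frankel theorem, a smooth affine variety of complex dimension $n$ has the homotopy type of a CW complex of real dimension at most $n$. Since $X$ is affine by Lemma~\ref{lem:affine}, we get $H_i(X)=0$ for $i\ge3$, and $H_2(X)$, a subgroup of the group of $2$-chains, is free. Its rank is $\chi(X)-1+\operatorname{rank}H_1(X)=0$.
\end{proof}

Condition \eqref{eq:det} was used for affineness and for $H_1(X)=0$, but not for the presentation of $\pi_1(X)$. If the left side of \eqref{eq:det} is an integer $n\neq\pm1$, then $H_1(X)$ has order $|n|$ for $n\neq0$ and is infinite for $n=0$, so $X$ is not a homology plane.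

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have $14(5-6)+3\cdot5=1$, so $X=X(14,5,1,5)$ is a homology plane with fundamental group $G(14,5,1,5)$ by Proposition~\ref{prop:X}. This group is infinite by Proposition~\ref{prop:infinite}, and its homomorphisms to $\mathrm{PSL}_2(\mathbb{R})$ are trivial by Proposition~\ref{prop:145}. An infinite orbicurve quotient would be perfect, and by Lemma~\ref{lem:perfect} it would give a homomorphism to $\mathrm{PSL}_2(\mathbb{R})$ with infinite image.
\end{proof}

\section{Orbicurve quotients: proof of Theorem~\ref{thm:family}}\label{sec:quot}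

Propositions~\ref{prop:X} and~\ref{prop:infinite} and Lemma~\ref{lem:central} give the first assertion, the presentation, and (b). Modulo $d$ we have $s\equiv q\equiv0$, so \eqref{eq:det} reads $\pm1\equiv-6pr$. Modulo $d'$ we have $s\equiv0$ and $q\equiv-2p$, so it reads $\pm1\equiv-12pr$. Hence $d$ and $d'$ are prime to $6$; each of them is $1$, $5$, or at least $7$.

For general $s$, Lemma~\ref{lem:real} makes $\langle x,y\rangle$ a quotient of $\Delta(2,3,s)$, which may be infinite, so the position of $\lambda$ has to be determined. There are two evident ways to place it.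

\subsection*{Two quotients}

Identify $\Delta(2,3,n)$ with the group on $x,y$ in Lemma~\ref{lem:braid}; in it $(yx)^3=1$, since $yx$ is conjugate to $xy$. The assignment $\rho_0\colon\lambda\mapsto1$, $x\mapsto x$, $y\mapsto y$ respects the relations of $\mathcal{A}$, and $\rho_0(z)=(xy)^3=1$. It sends the relators of \eqref{eq:G} to $y^q$ and $y^s$, so it defines a surjection $G\to\Delta(2,3,d)$. The assignment $\rho_1\colon\lambda\mapsto y^2$, $x\mapsto x$, $y\mapsto y$ also respects them: $(y^2x)^2=(yx)^3=1$ by Lemma~\ref{lem:braid}(ii), and its conjugate $(xy^2)^2$ is trivial too. By the same lemma, $\rho_1(z)=(y^2xy)^3=(yx)^6=1$. The relators go to $y^{2p+q}$ and $y^s$, so $\rho_1$ defines a surjection $G\to\Delta(2,3,d')$. If $\max(d,d')\ge7$, one of these two quotients is an infinite orbicurve group.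

\begin{example}\label{ex:seven}
Both cases occur. For $(17,14,2,7)$ the left side of \eqref{eq:det} is $-85+84=-1$ and $d=7$. For $(5,4,2,7)$ it is $-25+24=-1$, with $d=1$ and $d'=\gcd(7,14)=7$. In both cases $\pi_1(X)$ surjects onto $\Delta(2,3,7)$.
\end{example}

\subsection*{No other position for $\lambda$}

The converse rests on a trace computation: once $\lambda$ is confined to the torus of $y$, the condition that $\lambda x$ be an involution determines it.

\begin{lemma}\label{lem:trace}
Let $\lambda,x,y\in\mathrm{PSL}_2(\mathbb{C})$. Assume that $\lambda$ and $y$ lie in one maximal torus, $x$ is conjugate to $y$, $xy\ne yx$, and $(\lambda x)^2=(y^2x)^2=1$. Then $\lambda=y^2$.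
\end{lemma}

\begin{proof}
An element of $\mathrm{PSL}_2(\mathbb{C})$ is an involution if and only if its lifts $M\in\mathrm{SL}_2(\mathbb{C})$ have trace $0$. Indeed $M^2=(\operatorname{tr}M)M-1$, so $M^2=-1$ exactly when $\operatorname{tr}M=0$, while $M^2=1$ forces $(\operatorname{tr}M)M=2$ and $M=\pm1$. Neither $\lambda x$ nor $y^2x$ is trivial, because $\lambda$ and $y^2$ commute with $y$ and $x$ does not; so both are involutions. After a conjugation, take lifts $\operatorname{diag}(\eta,\eta^{-1})$ of $y$, $\operatorname{diag}(\mu,\mu^{-1})$ of $\lambda$, and $(x_{ij})$ of $x$. Then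
\[
\mu x_{11}+\mu^{-1}x_{22}=0,\qquad\eta^2x_{11}+\eta^{-2}x_{22}=0 .
\]
If one of $x_{11},x_{22}$ vanishes, both do. Then $x$ has trace $0$, so $x$ and its conjugate $y$ are involutions; and $x$ is antidiagonal, so $xyx^{-1}=y^{-1}=y$, contrary to the hypothesis. Hence $x_{11},x_{22}\ne0$ and $\mu^2=-x_{22}/x_{11}=\eta^4$. So $\mu=\pm\eta^2$, that is, $\lambda=y^2$ in $\mathrm{PSL}_2(\mathbb{C})$.
\end{proof}

Let $\Gamma$ be an infinite orbicurve quotient of $G$. It is perfect, so by Lemma~\ref{lem:perfect} we may regard it as a subgroup of $\mathrm{PSL}_2(\mathbb{R})$, and Lemma~\ref{lem:real} gives $y^s=1$, $y\ne1$, $xy\ne yx$, $(xy)^3=1$ in $\Gamma$.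

If $\lambda=1$, then $\Gamma=\langle x,y\rangle$ and $y^q=y^s=1$, so $y^d=1$ and $\Gamma$ is a quotient of $\Delta(2,3,d)$.

Let $\lambda\ne1$. The element $c=(\lambda x)^2=(x\lambda)^2$ commutes with $\lambda$, since $\lambda(x\lambda)^2=(\lambda x)^2\lambda$, and with $x$, since $x(\lambda x)^2=(x\lambda)^2x$. If $c\ne1$, then $\lambda$ and $x$ commute by (R1); then $x$ and $y$ both lie in the abelian centralizer of $\lambda$ and commute, which is false. So $(\lambda x)^2=1$. Also $(y^2x)^2=(yx)^3=1$ by Lemma~\ref{lem:braid}(ii). The element $y\ne1$ has finite order, so it is a rotation about a point $\zeta\in\mathbb{H}$, and $\lambda$, which commutes with it, is a rotation about $\zeta$ by (R1); both lie in the maximal torus of $\mathrm{PSL}_2(\mathbb{C})$ fixing $\zeta$ and $\bar\zeta$. Lemma~\ref{lem:trace} gives $\lambda=y^2$. So $\Gamma=\langle x,y\rangle$ with $y^{2p+q}=y^s=1$, hence $y^{d'}=1$, and $\Gamma$ is a quotient of $\Delta(2,3,d')$.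

Since $\Gamma$ is infinite while $\Delta(2,3,1)=1$ and $\Delta(2,3,5)\cong A_5$ are finite, $\max(d,d')\ge7$. This proves (a).

The first statement of (c) follows from (a) and (b). For $(15m\pm1,5m,1,5)$ we have $d=5$, and $d'=\gcd(5,2p+5m)=1$ because $5\nmid p$. Infinite orbicurve quotients are excluded by (a). Finite ones are perfect, hence $1$ or $A_5$ by Lemma~\ref{lem:perfect}, and both occur: the trivial group is the group of $\mathbb{P}^1$ without marked points, and $A_5=\Delta(2,3,d)$ is the image of $\rho_0$. Theorem~\ref{thm:family} is proved. \qed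

\section{Homomorphisms to $\mathrm{PSL}_2(\mathbb{C})$: proof of Theorem~\ref{thm:complex}}\label{sec:C}

Over $\mathbb{C}$ the arguments above change in two places. Finite subgroups need not be cyclic: $A_5$ acts on $\mathbb{P}^1$ as the icosahedral group, so $\rho_0$ gives a nontrivial homomorphism. And the centralizer $N(T)$ of an involution is not abelian. It is solvable, however, and an element of order $5$ in $N(T)$ lies in $T$; this replaces (R1).

Let $(p,q,r,s)=(15m\pm1,5m,1,5)$ and let $\Gamma\ne1$ be the image of a homomorphism $G\to\mathrm{PSL}_2(\mathbb{C})$. It is perfect, hence not solvable, whereas centralizers of nontrivial elements are solvable by (C1) and (C2). So $z=1$, and $y^5=z=1$. If $y=1$, then $x=1$ and $\Gamma=\langle\lambda\rangle$; if $xy=yx$, then $x=y$ and $\Gamma=\langle\lambda,y\rangle$; in both cases $\Gamma$ would be abelian. So $x$ and $y$ have order $5$ and do not commute.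

If $(xy)^3\ne1$, then $x$ and $y$ lie in its centralizer. In case (C1) the centralizer is torsion-free, which is impossible. In case (C2) it lies in some $N(T)$; elements of $N(T)\setminus T$ are involutions, so $x,y\in T$ and they commute, which is false. Hence $(xy)^3=1$, and by Lemma~\ref{lem:braid} the group $\langle x,y\rangle$ is a nontrivial quotient of the simple group $A_5$, so it is isomorphic to $A_5$.

It remains to show that $\lambda=1$. Suppose not. By (C1) and (C2) the centralizers of the elements $x,y$ of order $5$ are maximal tori $T_x,T_y$. They are distinct because $x$ and $y$ do not commute, and $T_x\cap T_y=1$ because a nontrivial element lies in at most one maximal torus. We have $\lambda\in T_y$, so $\lambda\notin T_x$. The element $c=(\lambda x)^2=(x\lambda)^2$ commutes with $x$ and $\lambda$, so $c\in T_x$. If $c\ne1$, then $\lambda$ lies in the centralizer of $c$, so $\lambda\in N(T_x)\setminus T_x$. Then $\lambda^2=1$ and $\lambda x\lambda^{-1}=x^{-1}$, so $c=(\lambda x\lambda^{-1})\lambda^2x=1$, a contradiction. Therefore $(\lambda x)^2=1$. Also $(y^2x)^2=(yx)^3=1$, and Lemma~\ref{lem:trace}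 gives $\lambda=y^2$. Then $1=\lambda^py^q=y^{2p+5m}=y^{2p}$, which is impossible since $y$ has order $5$ and $5\nmid2p$. So $\lambda=1$ and $\Gamma=\langle x,y\rangle\cong A_5$. \qed

\begin{thebibliography}{9}

\bibitem{Aguilar}
Rodolfo Aguilar Aguilar, \emph{Fundamental groups of partial compactifications of arrangements and homology planes}, arXiv:2109.03593 (2021).

\bibitem{Miyanishi}
Miyanishi, \emph{Open algebraic surfaces}.

\end{thebibliography}
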